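# A finitely presented, torsion-free, residually finite group with no diffuse subgroup of finite index

## The main theorem and its two companions

Let $G$ be a group and $A\subset G$ a finite subset. An element $a\in A$ is *extremal* in $A$ if for every $s\in G$ with $s\neq 1$ at least one of $as$, $as^{-1}$ lies outside $A$. A group is *diffuse* if each of its non-empty finite subsets has an extremal element, and *virtually diffuse* if some subgroup of finite index is diffuse.

**Theorem A.** There is a torsion-free, finitely presented, residually finite group $G$ such that no finite-index subgroup of $G$ is diffuse.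

**Theorem B (uniform form).** $G$ can be chosen so that one fixed finitely generated, torsion-free, virtually abelian group $\mathcal S$ with finite abelianization embeds in every finite-index subgroup of $G$. Hence there is a constant $k$ such that every finite-index subgroup contains a $k$-element set without extremal elements, and no finite-index subgroup of $G$ is diffuse, locally indicable or left-orderable.

**Proposition C (a limit on such examples).** Every finitely generated torsion-free group that is virtually (nilpotent-by-abelian), in particular every finitely generated torsion-free virtually solvable linear group over a field, is virtually diffuse.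

Theorem A answers a question posed in Andrew Ng, "Virtual First Betti Number of GGS Groups", arXiv:2505.23269 (2025): is there a torsion-free, finitely presented, residually finite group which is not virtually diffuse? The context given there is as follows. All residually finite hyperbolic groups are virtually diffuse; so are lattices in $SO(n,1)$, $SU(n,1)$ and $Sp(n,1)$, and all 3-manifold groups. On the other side, there are torsion-free, finitely generated, residually finite groups which are not virtually diffuse. So the weight of the question lies on the words "finitely presented".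

Think of an extremal point as a corner: no line through it, read inside the group as $as^{-1},a,as$, has both neighbors in the set. A diffuse group is one in which every finite set has a corner. The theorem asks for a group in which cornerless finite sets survive in every finite-index subgroup, although residual finiteness supplies many finite-index subgroups into which one might try to escape.

Two published results enter as black boxes.

**Input 1.** $SL_4(\mathbb F_9[x])$ is finitely presented. (Rehmann–Soulé, *Finitely presented groups of matrices*, LNM 551, 1976; also Bux–Köhl–Witzel, Ann. of Math. 177 (2013): $SL_n(\mathbb F_q[x])$ is of type $F_{n-2}$.)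

**Input 2.** For every finitely presented group $Q$ there is an exact sequence $1\to N\to T\to Q\to 1$ with $N$ finitely generated and $T$ a finitely presented, residually finite $C'(1/6)$ group, hence hyperbolic. (Wise, *A residually finite version of Rips's construction*, Bull. LMS 35 (2003). Alternatively, Rips's original construction gives such a sequence with $T$ finitely presented and $C'(1/6)$; such $T$ is hyperbolic and acts properly cocompactly on a CAT(0) cube complex (Wise 2004), hence is residually finite by Agol's theorem (2013).)

Conventions: $[a,b]=aba^{-1}b^{-1}$. In a semidirect product $A\rtimes Q$ with $A$ written additively, $(g,q)(g',q')=(g+qg',qq')$. We use freely that finite-index subgroups of finitely presented groups are finitely presented (Reidemeister–Schreier), and the structure of finitely generated modules over a PID.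

## Extremal elements in small groups

In $\mathbb Z$, the set $\{0,1,2\}$ has extremal elements $0$ and $2$; the element $1$ is not extremal, since $1\pm1$ both lie in the set. The maximum of a finite set of integers is always extremal, so $\mathbb Z$ is diffuse. If a group has an element $g\ne1$ of finite order, the finite set $\langle g\rangle$ has no extremal element, because $ag$ and $ag^{-1}$ stay in it. So diffuse groups are torsion-free.

A group is *left-orderable* if it carries a total order with $x<y\Rightarrow gx<gy$; for instance $\mathbb Z^r$ with the lexicographic order. It is *locally indicable* if every nontrivial finitely generated subgroup maps onto $\mathbb Z$; for instance $\mathbb Z^r$, whose nontrivial subgroups are some $\mathbb Z^k$, $k\ge1$.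

**Lemma 1.** (a) Let $S\le G$ and let $A\subset S$ be finite. An element of $A$ is extremal with respect to $G$ if and only if it is extremal with respect to $S$. In particular subgroups of diffuse groups are diffuse. (b) Left-orderable groups are diffuse. (c) Torsion-free abelian groups are diffuse. (d) If $1\to N_1\to E\xrightarrow{\pi}D\to1$ is exact with $N_1$ and $D$ diffuse, then $E$ is diffuse.

*Proof.* (a) If $a\in A$ and $as\in A$, then $s\in S$ automatically. So the condition over $s\in G$ and the condition over $s\in S$ are the same.

(b) Let $a$ be the maximum of a finite set. If $s>1$ then $as>a$; if $s<1$ then $s^{-1}>1$ and $as^{-1}>a$. In either case one of the two leaves the set.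

(c) A finite subset generates a finitely generated torsion-free abelian group, i.e. some $\mathbb Z^r$, which is orderable. Use (b) and (a).

(d) Let $\emptyset\neq X\subset E$ be finite. Let $d$ be extremal in $\pi(X)$, choose $e\in X$ with $\pi(e)=d$, and let $n$ be extremal in $\{n\in N_1: en\in X\}$, which is finite and contains $1$. Then $en\in X$ is extremal. Indeed, let $s\ne1$. If $\pi(s)\ne1$, then $d\pi(s)$ or $d\pi(s)^{-1}$ is outside $\pi(X)$, so $ens$ or $ens^{-1}$ is outside $X$. If $s\in N_1$, then $ns$ or $ns^{-1}$ is outside $\{n\in N_1:en\in X\}$, so $ens$ or $ens^{-1}$ is outside $X$. $\square$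

For example, the Klein bottle group $\langle a,b\mid bab^{-1}=a^{-1}\rangle$ is an extension of $\mathbb Z$ by $\mathbb Z$, hence diffuse.

## Balls without corners in virtually abelian groups

We need a supply of torsion-free groups that are not diffuse. The natural candidate for a cornerless set is a ball in a group acting on Euclidean space. If $p$ is far from the origin, we want a motion $s$ such that both $s(p)$ and $s^{-1}(p)$ are no farther away. A translation by $t$ never does this for large $p$ in the direction $t$: if $p+t$ is closer, then $p-t$ is farther. If $s$ also rotates, the two conditions involve different vectors and can hold at once. The next lemma says that this works in all directions as soon as no direction is fixed by all rotations.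

**Lemma 2.** Let $S$ be a group with a normal subgroup $S_0\cong\mathbb Z^r$, $r\ge1$, of finite index, such that no nonzero element of $S_0$ is central in $S$. Then $S$ is not diffuse.

*Proof.* Put $F=S/S_0$. Since $S_0$ is abelian, conjugation gives an action of $F$ on $S_0$. Let $E=S_0\otimes\mathbb R$, with an $F$-invariant inner product, so $S_0$ is a lattice in $E$. Write $M_s$ for the orthogonal map by which $s\in S$ acts; it depends only on the image $\bar s\in F$.

**Step 1. There is no fixed direction: $E^F=0$.** In a basis of $S_0$, the space $E^F$ is the kernel of a real linear map with integer matrix (stack the matrices $M_\gamma-\mathrm{id}$, $\gamma\in F$). If it were nonzero, this matrix would have a nonzero rational, hence a nonzero integral, kernel vector. That is a nonzero element of $S_0$ commuting with all of $S$, which is excluded.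

**Step 2. We let $S$ act on $E$ by isometries.** Choose a section $\varsigma:F\to S$ and write $s\varsigma(\gamma)=\kappa(s,\gamma)\varsigma(\bar s\gamma)$ with $\kappa(s,\gamma)\in S_0$. Then
$$ss'\varsigma(\gamma)=s\,\kappa(s',\gamma)\,s^{-1}\cdot s\,\varsigma(\bar s'\gamma)=\big(s\kappa(s',\gamma)s^{-1}\big)\,\kappa(s,\bar s'\gamma)\,\varsigma(\bar s\bar s'\gamma),$$
so, additively, $\kappa(ss',\gamma)=M_s\kappa(s',\gamma)+\kappa(s,\bar s'\gamma)$. Averaging, $t(s):=\frac1{|F|}\sum_{\gamma}\kappa(s,\gamma)\in E$ satisfies
$$t(ss')=t(s)+M_s\,t(s').\tag{1}$$
Hence $s(x)=M_sx+t(s)$ defines an action of $S$ on $E$ by isometries, and $t(s)=s(0)$. For $s\in S_0$ all $\kappa(s,\gamma)$ equal $s$, so $t(s)=s$ and $S_0$ acts by its translations.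

**Step 3. We define the balls.** By (1), $t(s_0\varsigma(\gamma))=s_0+t(\varsigma(\gamma))$ for $s_0\in S_0$. So on each of the finitely many cosets of $S_0$ the values of $t$ run once through a translate of the lattice. Therefore $A_\rho=\{a\in S:\|t(a)\|\le\rho\}$ is finite for every $\rho\ge0$, and it contains $1$.

**Step 4. We find, for each direction, an element that moves inward both ways.** Let $e\in E$ be a unit vector. By Step 1 some $\gamma\in F$ acts by $M$ with $Me\neq e$. Let $\tau=e-Me$. As $e$ and $Me$ are distinct unit vectors,
$$\langle e,\tau\rangle=1-\langle e,Me\rangle>0>\langle Me,e\rangle-1=\langle Me,\tau\rangle .$$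
The elements of $S_0\varsigma(\gamma)$ have linear part $M$, and their translation parts fill a coset of the lattice $S_0$. So there is a constant $D$ such that for each $n$ one of them has translation part within distance $D$ of $n\tau$. For $n$ large its translation part $t$ satisfies $\langle e,t\rangle>0>\langle Me,t\rangle$. For a fixed element these inequalities are open in $e$. The unit sphere is compact and non-empty, so finitely many elements $s_1,\dots,s_m$, with linear parts $M_i$ and translation parts $t_i$, suffice for all $e$. The function $e\mapsto\max_i\min(\langle e,t_i\rangle,-\langle M_ie,t_i\rangle)$ is continuous and positive on the sphere, so there is $\varepsilon>0$ such that for each unit vector $e$ some $i$ satisfies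
$$\langle e,t_i\rangle\ge\varepsilon,\qquad \langle M_ie,t_i\rangle\le-\varepsilon .\tag{2}$$
We keep only those $s_i$ that are used, so that every $t_i\neq0$, and then $s_i\neq1$.

**Step 5. A large ball has no extremal element.** For $p\in E$ we have
$$\|s_i(p)\|^2=\|p\|^2+2\langle M_ip,t_i\rangle+\|t_i\|^2,\qquad \|s_i^{-1}(p)\|^2=\|p-t_i\|^2=\|p\|^2-2\langle p,t_i\rangle+\|t_i\|^2 .$$
Put $\rho_0=\max_i\|t_i\|^2/(2\varepsilon)$ and let $\rho\ge\rho_0+\max_i\|t_i\|$. Let $a\in A_\rho$ and $p=t(a)=a(0)$. If $\|p\|\ge\rho_0$ (note $\rho_0>0$), take $i$ as in (2) for $e=p/\|p\|$. Both middle terms are at most $-2\varepsilon\|p\|\le-\|t_i\|^2$, so $\|s_i^{\pm1}(p)\|\le\|p\|\le\rho$. If $\|p\|<\rho_0$, then $\|s_1^{\pm1}(p)\|\le\|p\|+\|t_1\|\le\rho$. By (1), $t(s_i^{\pm1}a)=s_i^{\pm1}(p)$. So for some $i$ both $s_ia$ and $s_i^{-1}a$ lie in $A_\rho$. With $s=a^{-1}s_ia\neq1$ this reads $as\in A_\rho$ and $as^{-1}\in A_\rho$, and $a$ is not extremal. $\square$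

In the Klein bottle group take $S_0=\langle a,b^2\rangle$. The element $b^2$ is central, so the lemma does not apply, as it must not. For $r=1$ the lemma never applies to a torsion-free group: some $b$ would invert $S_0\cong\mathbb Z$, some power $b^k$ with $k\ge1$ lies in $S_0$ and commutes with $b$, so $b^k$ equals its own inverse, whence $b^k=1$. In dimension three there is a torsion-free example. Let $\Gamma$ be generated by the isometries of $\mathbb R^3$
$$a(x,y,z)=(x+\tfrac12,\,-y+\tfrac12,\,-z),\qquad b(x,y,z)=(-x,\,y+\tfrac12,\,-z+\tfrac12).$$
Then $ab(x,y,z)=(-x+\tfrac12,-y,z-\tfrac12)$, and $a^2,b^2,(ab)^2$ are the translations by $(1,0,0)$, $(0,1,0)$, $(0,0,-1)$. They generate $\mathbb Z^3$, which is normal because the linear parts are diagonal with entries $\pm1$. In $\Gamma/\mathbb Z^3$ the images of $a,b,ab$ have squares $1$, so this quotient has order at most $4$, and by linear parts it is $(\mathbb Z/2)^2$. An element of the coset of $a$ shifts the first coordinate by an element of $\frac12+\mathbb Z$ and keeps its sign, so it has infinite order; likewise for $b$ (second coordinate) and $ab$ (third). So $\Gamma$ is torsion-free.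 A lattice vector fixed by both linear parts $\mathrm{diag}(1,-1,-1)$ and $\mathrm{diag}(-1,1,-1)$ is $0$. By Lemma 2, $\Gamma$ is not diffuse. Of course $\mathbb Z^3\le\Gamma$ is diffuse, so $\Gamma$ is virtually diffuse.

## Commuting copies of $\Gamma$ and the loss of residual finiteness

To defeat all finite-index subgroups at once, a sensible first try is to put infinitely many copies of a bad group into one group and to shift them around. Take $\Gamma\wr\mathbb Z=\big(\bigoplus_{n\in\mathbb Z}\Gamma^{(n)}\big)\rtimes\langle\tau\rangle$ with $\tau x^{(n)}\tau^{-1}=x^{(n+1)}$. It is torsion-free. Let $M$ be a normal subgroup of finite index and $n\ge1$ with $\tau^n\in M$. Since $M$ is normal,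
$$x^{(0)}\,\tau^n\,(x^{(0)})^{-1}\,\tau^{-n}=x^{(0)}\,(x^{-1})^{(n)}\in M\qquad(x\in\Gamma).$$
These elements generate a subgroup $D\le\Gamma\times\Gamma$ that projects onto each factor. $D$ is infinite and torsion-free, and $D_0=D\cap(\mathbb Z^3\times\mathbb Z^3)$ is normal of finite index and nonzero. A central element $(v,w)$ of $D$ lying in $D_0$ has $v$ and $w$ central in $\Gamma$, so it is $0$. By Lemma 2, $D$ is not diffuse. So $\Gamma\wr\mathbb Z$ is not virtually diffuse.

The trouble is that it is not residually finite. Modulo $M$ we have $x^{(0)}\equiv x^{(n)}$, and $x^{(n)}$ commutes with $y^{(0)}$, so $[x,y]^{(0)}\in M$ for all $x,y\in\Gamma$. Every finite quotient kills $[a,b]^{(0)}$, which is nontrivial since $ab(0)=(\frac12,0,-\frac12)$ while $ba(0)=b(\tfrac12,\tfrac12,0)=(-\tfrac12,1,\tfrac12)$.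

One half of this is worth keeping. If $\tau$ lies in a normal finite-index subgroup, then so does $h^{-1}\cdot\tau h\tau^{-1}$ for every $h$. So we want a torsion-free group $H$ and automorphisms $\tau$ of it such that the elements $h^{-1}\tau(h)$ generate a group as in Lemma 2. But $H$ must not be a direct sum of non-abelian pieces permuted by $\tau$. We shall find $H$ inside a semidirect product of a group ring by an elementary abelian $3$-group, where finite quotients are plainly visible.

## A torsion-free group inside $\Lambda[B]\rtimes B$

Let $R=\mathbb F_9[x]$, let $B=R^4$ (columns, as an additive group, with standard basis $\varepsilon_1,\dots,\varepsilon_4$), and $L=SL_4(R)$. Thus $B$ is an elementary abelian $3$-group. Let $\Lambda=\mathbb Z[1/2]$ and let $A=\Lambda[B]$ be the group ring, with $\Lambda$-basis $[v]$, $v\in B$, and unit $1=[0]$. (Inverting $2$ will matter only for finite presentation.) Write $\mathrm{aug}:A\to\Lambda$ for the augmentation, and a bar for $\Lambda\to\Lambda/3\Lambda=\mathbb F_3$. For $l\in L$ let $\lambda_l$ be the ring automorphism $[v]\mapsto[lv]$ of $A$. In $A\rtimes B$ we have $(g,v)(g',v')=(g+[v]g',v+v')$,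 and $l\in L$ acts on $A\rtimes B$ by the automorphism $(g,v)\mapsto(\lambda_lg,lv)$.

The group $A\rtimes B$ has torsion: $(0,v)^3=1$. We must know where exactly the torsion sits. For this we use the "center of mass"
$$c:A\to B,\qquad c\Big(\sum_v g_v[v]\Big)=\sum_v\overline{g_v}\,v,$$
a homomorphism of additive groups. Directly from the definition,
$$c([w]g)=c(g)+\overline{\mathrm{aug}(g)}\,w,\qquad c(\lambda_lg)=l\,c(g).\tag{3}$$

**Lemma 3.** Let $(g,v)\in A\rtimes B$ with $v\ne0$. It has finite order if and only if $g=(1-[v])h$ for some $h\in A$, and then $c(g)\in\mathbb F_3v$.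

*Proof.* We compute
$$(g,v)^3=\big((1+[v]+[2v])\,g,\ 0\big),\tag{4}$$
an element of the torsion-free group $A$. So finite order means $(1+[v]+[2v])g=0$. For $k\in\Lambda[\langle v\rangle]$ we have $(1+[v]+[2v])k=\mathrm{aug}(k)(1+[v]+[2v])$, so the annihilator of $1+[v]+[2v]$ in $\Lambda[\langle v\rangle]$ is the augmentation ideal. This ideal is spanned by $[v]-1$ and $[2v]-1=([v]-1)([v]+1)$, so it equals $(1-[v])\Lambda[\langle v\rangle]$. As $A$ is free over $\Lambda[\langle v\rangle]$ on representatives of $B/\langle v\rangle$, the same holds coordinate by coordinate in $A$: the annihilator is $(1-[v])A$. Finally, by (3), $c((1-[v])h)=-\overline{\mathrm{aug}(h)}\,v\in\mathbb F_3v$. $\square$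

This suggests cutting out the torsion by a condition $c(g)=\theta v$ with a fixed scalar $\theta$. The set of such pairs should be closed under multiplication, and (3) shows that we need $\overline{\mathrm{aug}(g)}=0$. So let
$$A'=\{g\in A:\mathrm{aug}(g)\in3\Lambda\},$$
a subgroup of index $3$, on which $c([w]g)=c(g)$ for all $w\in B$. With $\theta\in\mathbb F_3$ the condition is useless: for $\theta=0$ it admits $(0,v)$, and for $\theta=\pm1$ it admits $([\theta v]-[0],v)$, whose cube is $\big((1+[v]+[2v])([\theta v]-[0]),0\big)=0$. This is where $\mathbb F_9$ enters. Fix once and for all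
$$\theta\in\mathbb F_9\setminus\mathbb F_3,\qquad H=\{(g,v)\in A'\rtimes B:\ c(g)=\theta v\}.$$

**Proposition 4.** $H$ is a torsion-free subgroup of $A'\rtimes B$. It is normalized by $B$ and preserved by the action of $L$. For each $w\in B$ it contains
$$h_w=([\theta w]-[0],\,w).$$

*Proof.* If $(g,v),(g',v')\in H$, then $c(g+[v]g')=c(g)+c(g')=\theta(v+v')$. The inverse $(g,v)^{-1}=(-[-v]g,-v)$ has $c(-[-v]g)=-c(g)=\theta(-v)$. So $H$ is a subgroup. Conjugation by $w\in B$ sends $(g,v)$ to $([w]g,v)$, and $c([w]g)=c(g)$. For $l\in L$, $c(\lambda_lg)=l\,c(g)=l\theta v=\theta\,lv$, because $l$ is $\mathbb F_9$-linear. The first component of $h_w$ has augmentation $0$ and $c$-value $\theta w$.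

Let $(g,v)\in H$ be a nontrivial element of finite order. As $A$ is torsion-free, $v\neq0$. By Lemma 3, $\theta v=c(g)=jv$ for some $j\in\mathbb F_3$. But $\theta-j\in\mathbb F_9^\times$, so $v=0$, a contradiction. $\square$

By hand: the first component of $h_w^3$ is $\sum_{j\in\mathbb F_3}[(\theta+j)w]-\sum_{j\in\mathbb F_3}[jw]$. For $w\ne0$ the sets $\theta w+\mathbb F_3w$ and $\mathbb F_3w$ are disjoint, so nothing cancels.

## The non-diffuse group generated by $h_w^{-1}\tau(h_w)$

For $0\ne f\in R$ let $l=E_{12}(f)\in L$ be the elementary matrix, so $l\varepsilon_2=\varepsilon_2+f\varepsilon_1$. Let $V=\mathbb F_9\varepsilon_2$, $V'=\mathbb F_9f\varepsilon_1$; for $w=\alpha\varepsilon_2\in V$ put $w'=lw-w=\alpha f\varepsilon_1\in V'$. The automorphism $l$ of $H$ sends $h_w$ to $([\theta lw]-[0],lw)=h_{lw}$. Since $[\theta lw]=[\theta w][\theta w']$,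
$$y_w:=h_w^{-1}h_{lw}=\big([-w]([\theta lw]-[\theta w]),\,lw-w\big)=\big([\theta w-w]\,([\theta w']-[0]),\ w'\big)\in H .\tag{5}$$
Let $\mathcal S_f=\langle y_w:w\in V\rangle\le H$. Since $V\cap V'=0$, all generators lie in $\Lambda[V\oplus V']\rtimes V'$, and the isomorphism $V\oplus V'\to\mathbb F_9^2$, $\alpha\varepsilon_2+\alpha'f\varepsilon_1\mapsto(\alpha,\alpha')$, carries $\mathcal S_f$ onto
$$\mathcal S=\Big\langle\big([((\theta-1)\alpha,0)]\,([(0,\theta\alpha)]-[(0,0)]),\ (0,\alpha)\big):\alpha\in\mathbb F_9\Big\rangle\le\Lambda[\mathbb F_9^2]\rtimes(0\times\mathbb F_9).$$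
This group does not depend on $f$.

**Lemma 5.** $\mathcal S$ is finitely generated, torsion-free, virtually abelian and nontrivial. It is not diffuse, and its abelianization is finite.

*Proof.* We work with $\mathcal S_f\cong\mathcal S$. It has nine generators, is torsion-free by Proposition 4, and is nontrivial since $w'$ runs over all of $V'$. So it is infinite, and it maps onto $V'$, a group of order $9$. Let $\mathcal S_0=\mathcal S_f\cap A$ be the kernel of this map: a normal subgroup of index $9$, finitely generated, torsion-free abelian and nonzero, so $\mathcal S_0\cong\mathbb Z^r$ with $r\ge1$.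

**Step 1. We show that the sum of the conjugates of an element of $\mathcal S_0$ over $V'$ vanishes.** Let $I$ be the ideal of $A$ generated by the $[z]-[0]$, $z\in V'$. Since $\theta w'\in V'$, formula (5) shows $y_w\in I\rtimes V'$, hence $\mathcal S_f\le I\rtimes V'$ and $\mathcal S_0\subset I$. The element $\sum_{z\in V'}[z]$ kills each $[z_1]-[0]$ with $z_1\in V'$, hence kills $I$. So $\sum_{z\in V'}[z]g_0=0$ for $g_0\in\mathcal S_0$. An element $(g,z)\in\mathcal S_f$ acts on $\mathcal S_0$ by conjugation as multiplication by $[z]$, and every $z\in V'$ occurs.

**Step 2. We apply Lemma 2.** If $g_0\in\mathcal S_0$ is central in $\mathcal S_f$, then $[z]g_0=g_0$ for all $z\in V'$, so $9g_0=\sum_z[z]g_0=0$ and $g_0=0$. By Lemma 2, $\mathcal S_f$ is not diffuse.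

**Step 3. We show that the abelianization is finite.** Let $\psi:\mathcal S_f\to\mathbb Z$ be a homomorphism and $g_0\in\mathcal S_0$. As $\psi$ is invariant under conjugation, $9\psi(g_0)=\psi\big(\sum_z[z]g_0\big)=\psi(0)=0$. So $\psi$ vanishes on a subgroup of finite index; its image is a finite subgroup of $\mathbb Z$, that is, $0$. A finitely generated abelian group with no nonzero homomorphism to $\mathbb Z$ is finite. $\square$

**Lemma 6.** Let a group $P$ act on $H$ by automorphisms. Suppose every finite-index subgroup of $P$ contains an element acting on $H$ as $E_{12}(f)$ does, i.e. by $(g,v)\mapsto(\lambda_lg,lv)$ with $l=E_{12}(f)$, for some $f\ne0$. Then $\mathcal S$ embeds in every finite-index subgroup of $H\rtimes P$.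

*Proof.* Replacing the subgroup by its core, we may assume it is a normal subgroup $G_0$ of $G=H\rtimes P$. Then $G_0\cap P$ has finite index in $P$; let $\tau\in G_0\cap P$ act as $l=E_{12}(f)$, $f\neq0$. For $w\in V$, normality of $G_0$ gives
$$y_w=h_w^{-1}h_{lw}=(h_w^{-1}\tau h_w)\,\tau^{-1}\in G_0 .$$
So $\mathcal S\cong\mathcal S_f\le G_0$. $\square$

The group $P=L$ satisfies the hypothesis: $\{E_{12}(f):f\in R\}$ is infinite, so two of its elements lie in the same coset of a given finite-index subgroup, which then contains some $E_{12}(f)$ with $f\ne0$. Thus $H\rtimes L$ is not virtually diffuse. It has torsion, and we have no finite presentation for it. The rest of the proof replaces $L$ by a suitable $P$ to repair both defects.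

## Two extra operators, and the groups $Q$ and $W$

The way to a finite presentation leads through $\Lambda[B]$ itself, since it is generated by the single element $a=[0]$ under translations. Write $a_v=vav^{-1}$ for the translate of $a$ by $v\in B$. The relations needed are $[a,a_w]=1$ for all $w\in B$. Conjugation by $L$ makes one relation serve a whole $L$-orbit, but every nonzero $w$ is $d$ times a unimodular vector with $d$ the gcd of its coordinates, and $L$ preserves $d$ up to units. So there are infinitely many orbits.

Suppose we impose $[a,a_v]=1$ for unimodular $v$ only. If $w=v+v'$ with $v,v'$ unimodular, the four elements $p=a$, $q=a_v$, $r=a_{v'}$, $t=a_{v+v'}$ satisfy that $p$ and $t$ commute with $q$ and $r$, and we want $[p,t]=1$. These four relations do not imply it: in the direct product of the free group on $p,t$ and the free group on $q,r$ they all hold and $[p,t]\ne1$. We need another source of relations, and we get it from an operator $s$ which maps $a$ to $a^{-1}a_u^{-1}$ for one unimodular $u$. Conjugating a known relation by it makes $pq$ commute with $rt$. This will yield $[p,t]^2=1$ but no more by itself: in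 the central product of two dihedral groups of order $8$ with noncommuting generators $p,t$ and $q,r$ and common commutator $\zeta$, $\zeta^2=1$, we have $pqrt=(pt)(qr)=(\zeta tp)(\zeta rq)=rtpq$, and in the same way $prqt=qtpr$. A second operator $\delta$, acting as multiplication by $4$, will remove the remaining $2$-torsion.

These operators must be invertible on $A$. For $\delta$ this is why $2$ was inverted. For $s$ it uses that $B$ is a $3$-group: for $u\in B$,
$$(1+[u])(1-[u]+[2u])=1+[3u]=2 .\tag{6}$$
(In a $2$-group this would fail, because $(1+[u])(1-[u])=1-[2u]=0$.) They must also preserve the condition $c(g)=\theta v$, so their augmentations should be $1$ modulo $3$. This accounts for the factor $4$ and for the sign in $-(1+[u])$, of augmentation $-2$.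

**Definition of $Q$ and $W$.** Let $u=\varepsilon_1$ and $C=\mathrm{Stab}_L(u)$. Put
$$Q_0=\langle L,s,\delta\mid [s,C]=1,\ [\delta,L]=[\delta,s]=1\rangle .$$
Killing $s$ and $\delta$ gives a retraction $Q_0\to L$, $q\mapsto\bar q$, so $L$ embeds in $Q_0$. Let $Q_0$ act on $B$ through this retraction and put $Q=B\rtimes Q_0$; thus $s$ and $\delta$ commute with $B$ in $Q$. Let $Q$ act on $A$ by $\Lambda$-linear maps: $v\in B$ by multiplication by $[v]$, $l\in L$ by $\lambda_l$, $\delta$ by multiplication by $4$, and $s$ by multiplication by $-(1+[u])$. Put $W=A\rtimes Q$.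

The action is well defined. The operators are invertible by (6). For $c\in C$ we have $\lambda_c(-(1+[u])g)=-(1+[cu])\lambda_cg=-(1+[u])\lambda_cg$, so $s$ commutes with $C$. Multiplication by $4$ commutes with everything. Multiplications by $[v]$, $4$ and $-(1+[u])$ commute with each other, and $\lambda_l\circ[v]=[lv]\circ\lambda_l$, in agreement with $lvl^{-1}=lv$ in $Q$.

**$C$ is finitely generated, hence $Q_0$ is finitely presented.** We have
$$C=\Big\{\begin{pmatrix}1&\varrho\\0&m\end{pmatrix}:\ \varrho\in R^3\text{ a row},\ m\in SL_3(R)\Big\}.$$
As $R$ is Euclidean, $SL_3(R)$ is generated by elementary matrices. It is generated by the finitely many $E_{ij}(c),E_{ij}(cx)$ with $c\in\mathbb F_9$, since $E_{ij}(cx^{n+1})=[E_{ik}(cx^n),E_{kj}(x)]$ for distinct $i,j,k$, by induction on $n$. Adding $E_{12}(1),E_{13}(1),E_{14}(1)$ we get all of $C$, because $E_{1j}(h)=[E_{1k}(1),E_{kj}(h)]$ for $j\ne k$ in $\{2,3,4\}$. By Input 1, $L$ is finitely presented. In the presentation of $Q_0$ it suffices that $s$ commute with finitely many generators of $C$, and $\delta$ with $s$ and finitely many generators of $L$. So $Q_0$ is finitely presented.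

## Unimodular and generic vectors

Let $U\subset B$ be the set of *unimodular* vectors, the members of bases of $R^4$, and let $U_2$ be the set of pairs $(v,w)$ that form a basis of a rank-2 direct summand of $R^4$. For instance $(x,x+1,0,0)^{\mathsf T}\in U$, its coordinates generating the unit ideal, while $x\varepsilon_1\notin U$. The vectors $\varepsilon_1$ and $\varepsilon_1+x\varepsilon_2$ both lie in $U$, but the pair is not in $U_2$: the span is $R\varepsilon_1\oplus Rx\varepsilon_2$, not a summand. Clearly $(v,w)\in U_2$ iff $(w,v)\in U_2$.

A vector of $U$, or a pair of $U_2$, extends to a basis of $R^4$, and scaling the last basis vector by a unit makes the determinant $1$. So $L$ is transitive on $U$ and on $U_2$. Consequently $C$ is transitive on $\{w:(u,w)\in U_2\}$: an element of $L$ carrying $(u,w_1)$ to $(u,w_2)$ lies in $C$.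

**Definition.** Let $F\subset B$ be finite. A vector $y\ne0$ is *$F$-generic* if there is a decomposition $R^4=P\oplus Ry\oplus P''$ with $F\subset P$.

For example, let $F=\{\varepsilon_1,\,x\varepsilon_1+x^2\varepsilon_2\}$. With $P=R\varepsilon_1\oplus R\varepsilon_2$ we see that $\varepsilon_3$ is $F$-generic, and so is $\varepsilon_3+x^5\varepsilon_1$. But $x\varepsilon_3$ is not, as it is not unimodular.

**Lemma 7.** (g0) If the span of $F$ has rank at most $3$, an $F$-generic vector exists. An $F$-generic vector is $F'$-generic for every finite $F'\subset\mathrm{span}(F)$.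
(g1) Let $y$ be $F$-generic and $z\in\mathrm{span}(F)$. Then $y+z$ is $F$-generic; in particular $y+z\in U$. If moreover $v\in U\cap\mathrm{span}(F)$, then $(v,y+z)\in U_2$.
(g2) Let $y$ be $F$-generic, $y'$ be $(F\cup\{y\})$-generic, and $z,z'\in\mathrm{span}(F)$. Then $(y+z,y'+z')\in U_2$, and $y+y'$ is $F$-generic.

*Proof.* (g0) Let $P=\{b:\ rb\in\mathrm{span}(F)\text{ for some }r\ne0\}$ be the saturation of the span. Then $R^4/P$ is torsion-free, hence free, of rank at least $1$, so $P$ has a free complement; let $y$ be a member of a basis of it. The second claim holds because $P$ is a submodule.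

(g1) As $z\in P$, we have $R^4=P\oplus R(y+z)\oplus P''$. All summands are free, so $y+z$ is part of a basis of $R^4$. If $v\in U\cap P$, then $P/Rv\subset R^4/Rv$ is torsion-free, hence free, so $v$ is part of a basis of $P$, and $v,y+z$ together are part of a basis of $R^4$.

(g2) By (g1), $v:=y+z$ lies in $U$, and in $\mathrm{span}(F\cup\{y\})$. Apply (g1) to the set $F\cup\{y\}$, the generic vector $y'$, the element $z'$ and this $v$: $(y+z,y'+z')\in U_2$. Applying (g1) to $F\cup\{y\}$, $y'$ and the element $y$, we get that $y'+y$ is $(F\cup\{y\})$-generic, hence $F$-generic. $\square$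

## A finite presentation of $Q$

**Proposition 8.** $Q=B\rtimes Q_0$ is finitely presented.

*Proof.* The group $B$ is infinitely generated, so we try to generate it by the conjugates of one element $\beta$, standing for $u$. Let
$$\hat Q=\langle Q_0,\beta\mid [c,\beta]=1,\ \ \beta_{\varepsilon_1}\beta_{\varepsilon_2}=\beta_{\varepsilon_1+\varepsilon_2},\ \ [s,\beta_{\varepsilon_2}]=1,\ \ [\delta,\beta]=1\rangle,$$
where $c$ runs over a finite generating set of $C$, and for $v=lu\in U$ ($l\in L$) we put $\beta_v:=l\beta l^{-1}$. By the first relations $\beta$ commutes with $C$, so $\beta_v$ does not depend on the choice of $l$. Since $Q_0$ is finitely presented, so is $\hat Q$. All relations hold in $Q$ with $\beta=u$, $\beta_v=v$, and $U$ generates $B$. So there is a surjection $\hat Q\to Q$ which is the identity on $Q_0$ and sends $\beta_v$ to $v$; in particular $Q_0$ embeds in $\hat Q$. Let $\hat B=\langle\beta_v:v\in U\rangle$. Conjugating the second relation by $L$, which is transitive on $U_2$, gives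
$$\beta_v\beta_w=\beta_{v+w}\qquad((v,w)\in U_2),\tag{7}$$
and since $(w,v)\in U_2$ too, $\beta_v$ and $\beta_w$ commute for $(v,w)\in U_2$.

**Step 1. We show that $\hat B$ is abelian.** Let $v,w\in U$ and let $y$ be $\{v,w\}$-generic. By (g1) the pairs $(w,y),(v,y),(v,w+y)$ lie in $U_2$. By (7), $\beta_w=\beta_{w+y}\beta_y^{-1}$, and both factors commute with $\beta_v$. From now on $\hat B$ is written additively.

**Step 2. We construct the inverse of $\hat B\to B$.** For $z\in B$ put $\tau(z)=\beta_{z+y}-\beta_y$ with $y$ a $\{z\}$-generic vector; both indices lie in $U$ by (g1).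

This is well defined. Let $y'$ be another choice, and let $y''$ be $\{z,y,y'\}$-generic. By (g2) with $F=\{z\}$ and the vectors $y,y''$, the pairs $(z+y,y'')$ and $(y,z+y'')$ lie in $U_2$. So (7) gives $\beta_{z+y}+\beta_{y''}=\beta_{z+y+y''}=\beta_y+\beta_{z+y''}$, that is, $y$ and $y''$ give the same value. Likewise $y'$ and $y''$ do.

It is additive. Given $z,z'$, let $y$ be $\{z,z'\}$-generic and $y'$ be $\{z,z',y\}$-generic. By (g2) with $F=\{z,z'\}$, the pairs $(y+z,y'+z')$ and $(y,y')$ lie in $U_2$, and $y+y'$ is $F$-generic, hence $\{z+z'\}$-generic. Therefore
$$\tau(z)+\tau(z')=(\beta_{z+y}+\beta_{z'+y'})-(\beta_y+\beta_{y'})=\beta_{z+z'+y+y'}-\beta_{y+y'}=\tau(z+z').$$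

If $v\in U$ and $y$ is $\{v\}$-generic, then $(v,y)\in U_2$ by (g1), so $\tau(v)=\beta_{v+y}-\beta_y=\beta_v$. So $\tau:B\to\hat B$ is a surjective homomorphism. Its composite with $\hat B\to B$ sends $z$ to $(z+y)-y=z$. Hence $\tau$ is bijective and $\hat B\to B$ is an isomorphism.

**Step 3. We show that $s$ and $\delta$ centralize $\hat B$.** The element $\delta$ commutes with $\beta$ and with $L$, hence with all $\beta_v$. The element $s$ commutes with $\beta_{\varepsilon_2}$ and with $C$, hence with $\beta_w$ whenever $(u,w)\in U_2$, as $C$ is transitive on such $w$. For arbitrary $v\in U$ take $y$ $\{u,v\}$-generic. By (g1), $(u,y)$, $(u,v+y)$ and $(v,y)$ lie in $U_2$, so $\beta_v=\beta_{v+y}-\beta_y$ is a combination of elements commuting with $s$.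

**Step 4. We conclude.** $L$ permutes the $\beta_v$, so by Step 3 $\hat B$ is normal in $\hat Q$, and $\hat Q=\hat BQ_0$. If $bq$ with $b\in\hat B$, $q\in Q_0$ maps to $1$ in $Q=B\rtimes Q_0$, then $q=1$, and then $b=1$ by Step 2. So $\hat Q\cong Q$. $\square$

## A finite presentation of $W$

**Proposition 9.** $W=A\rtimes Q$ is finitely presented.

*Proof.* Let $\hat W$ be generated by $Q$ and one more element $a$, with $a_v:=vav^{-1}$ for $v\in B\subset Q$ (so $a_0=a$), subject to the relations of $Q$ and the finitely many relations
$$[l,a]=1,\qquad \delta a\delta^{-1}=a^4,\qquad sas^{-1}=a^{-1}a_u^{-1},\qquad [a,a_u]=1,$$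
where $l$ runs over a finite generating set of $L$. By Proposition 8, $\hat W$ is finitely presented. The relations hold in $W$ with $a=[0]$, for which $a_v=[v]$. The elements $\delta^{-k}a_v\delta^k=4^{-k}[v]$ generate $A$, so there is a surjection $\varphi:\hat W\to W$, the identity on $Q$; in particular $Q$ embeds in $\hat W$. We show that $\varphi$ is injective.

**Step 1. We spread the relations by conjugation.** Since $lvl^{-1}=lv$ and $\delta$, $s$ commute with $B$, we have $la_vl^{-1}=a_{lv}$, $\delta a_v\delta^{-1}=a_v^4$ and $sa_ws^{-1}=a_w^{-1}a_{w+u}^{-1}$. For $v=lu\in U$ put $s_l=lsl^{-1}$. Then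
$$s_la_ws_l^{-1}=l\,\big(s\,a_{l^{-1}w}\,s^{-1}\big)\,l^{-1}=l\,a_{l^{-1}w}^{-1}\,a_{l^{-1}w+u}^{-1}\,l^{-1}=a_w^{-1}a_{w+v}^{-1}.$$
Conjugating $[a,a_u]=1$ by $L$ and then by $B$ gives
$$[a_w,a_{w+v}]=1\qquad(w\in B,\ v\in U).\tag{8}$$

**Step 2. We prove that $[a,a_w]=1$ for every $w\in B$.** First, $w=v+v'$ with $v,v'\in U$: take $y$ $\{w\}$-generic, $v=w+y$ and $v'=-y$. Put $p=a$, $q=a_v$, $r=a_{v'}$, $t=a_{v+v'}=a_w$. By (8), each of $p,t$ commutes with each of $q,r$. We now conjugate the relation $[a,a_{v'}]=1$ by $s_l$, where $lu=v$. It says that $p^{-1}q^{-1}=(pq)^{-1}$ commutes with $r^{-1}t^{-1}=(rt)^{-1}$, so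
$$pqrt=rtpq .$$
Multiply on the left by $r^{-1}$, which commutes with $p$: $p\,r^{-1}qr\,t=tpq$. Hence $r^{-1}qr=p^{-1}tpq\,t^{-1}=p^{-1}tpt^{-1}q$, that is,
$$\zeta:=r^{-1}qrq^{-1}=p^{-1}tpt^{-1}.\tag{9}$$
As an element of $\langle q,r\rangle$, $\zeta$ commutes with $p$ and $t$; as an element of $\langle p,t\rangle$ it commutes with $q$ and $r$. So $\zeta$ is central in $\langle p,q,r,t\rangle$.

The roles of $v$ and $v'$ can be exchanged; this exchanges $q$ and $r$ and leaves $p,t$ alone. So (9) also gives $\zeta=p^{-1}tpt^{-1}=q^{-1}rqr^{-1}$. On the other hand, by centrality, $\zeta=r\zeta r^{-1}=qrq^{-1}r^{-1}$, and then $\zeta=q^{-1}\zeta q=rq^{-1}r^{-1}q$, whose inverse is $q^{-1}rqr^{-1}$. So $q^{-1}rqr^{-1}=\zeta^{-1}$. We obtain $\zeta=\zeta^{-1}$, i.e. $\zeta^2=1$.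

Finally conjugate $\zeta=[p^{-1},t]$ by $\delta$. This commutator is central in $\langle p,t\rangle$, so
$$\delta\zeta\delta^{-1}=[p^{-4},t^4]=\zeta^{16}=1 .$$
Hence $\zeta=1$, and $p=a$ commutes with $t=a_w$.

**Step 3. We build the module $\hat A$.** Conjugating Step 2 by $B$, we see that $A_1=\langle a_w:w\in B\rangle$ is abelian. It is normalized by $B$ and $L$, and $\delta y\delta^{-1}=y^4$ for $y\in A_1$, as this holds on generators of an abelian group. So $\delta A_1\delta^{-1}\subset A_1$, and $\hat A:=\bigcup_{k\ge0}\delta^{-k}A_1\delta^k$ is an ascending union of abelian groups. It is normalized by $B$ and $L$ (which commute with $\delta$) and by $\delta^{\pm1}$. Conjugation by $\delta$ is a bijection of $\hat A$ and equals $y\mapsto y^4$ there. So $y\mapsto y^2$, whose square is bijective, is bijective on $\hat A$, and $\hat A$ is a $\Lambda$-module. In additive notation $\delta^{-k}a_v\delta^k=4^{-k}a_v$. With $B$ acting by conjugation, $\hat A$ is therefore a cyclic $\Lambda[B]$-module generated by $a$.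

**Step 4. We show that $\hat A$ is normal with quotient $Q$.** Conjugation by $s$ commutes with $\delta$ and sends $a_w$ to $-a_w-a_{w+u}$, so on $\hat A$ it is multiplication by $-(1+[u])$. This is a unit of $\Lambda[B]$ by (6), so $s\hat As^{-1}=\hat A$. Hence $\hat A$ is normal in $\hat W$. It contains $a$ and lies in the normal closure of $a$, so $\hat W/\hat A$ is obtained by setting $a=1$, which leaves $Q$.

**Step 5. We conclude.** Consider $\Lambda[B]\to\hat A\xrightarrow{\varphi}A=\Lambda[B]$, where the first map is the surjection $g\mapsto g\cdot a$. The composite is $\Lambda[B]$-linear and maps $1$ to $[0]=1$, so it is the identity. Hence $\varphi$ is injective on $\hat A$. As $\varphi$ induces the identity $\hat W/\hat A=Q=W/A$, its kernel lies in $\hat A$, so it is trivial. $\square$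

## The index-three splitting $W'=H\rtimes Q$

**Proposition 10.** $W'=A'\rtimes Q$ is a subgroup of index $3$ in $W$, hence finitely presented. The group $Q$ normalizes $H$, and $W'=H\rtimes Q$.

*Proof.* For $g\in A$ and $q\in Q$ we have $\mathrm{aug}(qg)\equiv\mathrm{aug}(g)\pmod{3\Lambda}$: for $q\in B$ or $q\in L$ the augmentation does not change, for $\delta$ it is multiplied by $4\equiv1$, and for $s$ by $-2\equiv1$. So $A'$ is $Q$-invariant and $W'$ is a subgroup, of index $[A:A']=3$.

**Step 1. We check that $Q$ normalizes $H$.** For $B$ and $L$ this is in Proposition 4. For $g\in A'$ we have $c(4g)=4c(g)=c(g)$, and by (3) $c(-(1+[u])g)=-2c(g)=c(g)$. Conjugation by $\delta$ or $s$ sends $(g,v)\in H$ to $(4g,v)$ or $(-(1+[u])g,v)$, so $c(g)=\theta v$ is preserved. The same identities show invertibility inside $H$: both operators are bijective on $A'$ and preserve $c$. Altogether $q\in Q_0$ sends $(g,v)$ to $(qg,\bar qv)$ with $c(qg)=\bar q\,c(g)$.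

**Step 2. We check that $Q$ is a complement.** An element of $H\cap Q$ has the form $(0,v)$, and then $\theta v=c(0)=0$, so $v=0$. Given $(g,q)\in W'$, put $v_1=\theta^{-1}c(g)\in B$. Then $(g,v_1)\in H$, and
$$(g,v_1)^{-1}(g,q)=v_1^{-1}q\in Q .$$
So $W'=HQ$. $\square$

We have reached a finitely presented group $H\rtimes Q$ with $H$ torsion-free. The remaining torsion lies in $Q$, which contains $B$ and $L$.

## Exchanging $Q$ for a torsion-free group

**Lemma 11.** Let $H\rtimes Q$ be finitely presented, let $T$ be finitely presented, and let $T\to Q$ be surjective with finitely generated kernel $N$. Then $H\rtimes T$, with $T$ acting through $Q$, is finitely presented.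

*Proof.* **Step 1. We choose a presentation of $H\rtimes Q$ adapted to $T$.** Let $T=\langle X\mid\mathcal R\rangle$ be a finite presentation and $n_1,\dots,n_m$ words in $X$ generating $N$. Then $Q=\langle X\mid\mathcal R,n_i\rangle$. Taking the $H$-components of a finite generating set of $H\rtimes Q$, we find a finite $Y\subset H$ such that $X\cup Y$ generates $H\rtimes Q$. A finitely presented group has a finite presentation on any finite generating set, and we may add valid relators, so $H\rtimes Q=\langle X,Y\mid\mathcal R,n_i,w_j\rangle$ with finitely many $w_j$. Applying the retraction $H\rtimes Q\to Q$, we see that $w_j(X,1)$ is a consequence of $\mathcal R,n_i$. So we may replace $w_j$ by $w_j(X,Y)\,w_j(X,1)^{-1}$. Now each $w_j$ lies in the normal closure of $Y$ in the free group on $X\cup Y$.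

**Step 2. We map a finitely presented group onto $H\rtimes T$.** Let
$$\hat G=\langle X,Y\mid\mathcal R,\ w_j,\ [n_i,y]\ (y\in Y)\rangle .$$
The relators hold in $H\rtimes T$. For $[n_i,y]$ this is because $N$ acts trivially on $H$. The word $w_j$ evaluates to an element of $H$, which is trivial because it is trivial in $H\rtimes Q$ and $H$ injects there. So there is a homomorphism $\hat G\to H\rtimes T$. It is onto: the $Q$-conjugates of $Y$ generate a subgroup $H_1\le H$ with $H_1Q=H\rtimes Q$, so $H_1=H$, and $Q$-conjugates are $T$-conjugates.

**Step 3. We show that it is injective.** Killing $Y$ makes each $w_j$ trivial, so it retracts $\hat G$ onto $\langle X\mid\mathcal R\rangle=T$. Thus $T$, and with it $N$, embeds in $\hat G$. The subgroup $N$ of $\hat G$ is normalized by $X^{\pm1}$ and centralized by $Y$, so it is normal, and $\hat G/N=\langle X,Y\mid\mathcal R,w_j,n_i\rangle=H\rtimes Q$. An element of the kernel of $\hat G\to H\rtimes T$ is trivial in $H\rtimes Q$, hence lies in $N\subset T$. But $T$ injects into $H\rtimes T$. So the kernel is trivial. $\square$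

**Definition of $G$.** By Proposition 8, $Q$ is finitely presented, so Input 2 gives a surjection $T\to Q$ with finitely generated kernel, $T$ being finitely presented, hyperbolic and residually finite. $T$ has a torsion-free subgroup $T'$ of finite index. Indeed, a hyperbolic group has only finitely many conjugacy classes of nontrivial elements of finite order; by residual finiteness some normal subgroup of finite index misses a representative of each class, and then, being normal, it misses all these elements. Let $T'$ act on $H$ through $Q$ and put
$$G=H\rtimes T' .$$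

By Proposition 10 and Lemma 11, $H\rtimes T$ is finitely presented. As $G$ has finite index in it, $G$ is finitely presented. As an extension of the torsion-free group $T'$ by the torsion-free group $H$, it is torsion-free.

## Finite quotients of $H\rtimes T'$

**Lemma 12.** Let $P$ be a residually finite group acting on $H$ through a homomorphism $P\to Q$. Then $H\rtimes P$ is residually finite. In particular $G$ is residually finite.

*Proof.* Let $(h,t)\ne1$ in $H\rtimes P$. If $t\neq1$, use the quotient $P$. So let $t=1$ and $h=(g,v)\ne1$.

**Step 1. We reduce the coefficients and the vectors.** For $0\ne f\in R$ and odd $m$ put $B_f=R^4/fR^4$, $A_{f,m}=(\mathbb Z/m)[B_f]$ and $K=A_{f,m}\rtimes B_f$, a finite group. Since $m$ is odd, $\Lambda=\mathbb Z[1/2]$ maps to $\mathbb Z/m$, and we get a reduction homomorphism $A\rtimes B\to K$.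

**Step 2. We let $Q$ act on $K$ compatibly.** Use the formulas of the conjugation action of $Q$ on $A\rtimes B$: for $w\in B$ conjugation by the image of $w$; for $l\in L$ the map induced by $l$, which preserves $fR^4$; for $\delta$ and $s$ multiplication of the $A_{f,m}$-component by $4$ and by $-(1+[\bar u])$, where $\bar u$ is the image of $u$, with the $B_f$-component fixed. The last two are invertible, since $2$ is invertible modulo $m$ and (6) holds in $A_{f,m}$. They commute with multiplication by $B_f$, so they are automorphisms of $K$. The relations of $Q$ hold for the same reasons as on $A$. The reduction $H\to K$ is $Q$-equivariant.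

**Step 3. We separate $h$.** As $\mathrm{Aut}(K)$ is finite, $P_1=\ker(P\to\mathrm{Aut}(K))$ has finite index in $P$, and we obtain a homomorphism $H\rtimes P\to K\rtimes(P/P_1)$ to a finite group. If $v\neq0$, take $f$ of degree larger than that of some nonzero coordinate of $v$; then $v\notin fR^4$. If $v=0$, then $g\ne0$. Take $\deg f$ so large that the support of $g$ injects into $B_f$, and $m$ odd such that some coefficient of $g$ is nonzero modulo $m$; for a coefficient $n/2^k$ with $n\neq0$, any odd $m>|n|$ will do. In either case $h$ has nontrivial image.

Finally, $T'$ is residually finite as a subgroup of $T$. $\square$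

## Every finite-index subgroup of $G$ contains $\mathcal S$

*Proof of Theorem A.* The group $G$ is torsion-free, finitely presented and residually finite. We check the hypothesis of Lemma 6 for $P=T'$. Let $P_0\le T'$ have finite index. Then $P_0$ has finite index in $T$, so its image $Q_1$ in $Q$ has finite index, and $Q_1\cap L$ has finite index in $L$. Since $\{E_{12}(f):f\in R\}$ is an infinite group, two different elements of it lie in one coset of $Q_1\cap L$, so $E_{12}(f)\in Q_1$ for some $f\ne0$. Choose $\tau\in P_0$ mapping to $l=E_{12}(f)\in L\subset Q$. It acts on $H$ by $(g,v)\mapsto(\lambda_lg,lv)$. By Lemma 6, $\mathcal S$ embeds in every finite-index subgroup of $G$. As $\mathcal S$ is not diffuse (Lemma 5) and subgroups of diffuse groups are diffuse (Lemma 1(a)), no finite-index subgroup of $G$ is diffuse. $\square$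

*Proof of Theorem B.* By Lemma 5, $\mathcal S$ is finitely generated, torsion-free and virtually abelian, with finite abelianization, and we have just seen that it embeds in every finite-index subgroup of $G$. Let $X\subset\mathcal S$ be a non-empty finite set without extremal elements, and $k=|X|$. By Lemma 1(a) the image of $X$ in any group containing $\mathcal S$ has no extremal element. So every finite-index subgroup of $G$ contains a $k$-element set without extremal elements, and is not diffuse. By Lemma 1(b) it is not left-orderable. And $\mathcal S$ is a nontrivial finitely generated group without a surjection onto $\mathbb Z$, so no group containing it is locally indicable. $\square$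

## Virtually nilpotent-by-abelian groups

The group $\mathcal S$ is itself virtually abelian, hence virtually diffuse: only its presence in every finite-index subgroup makes $G$ bad. Proposition C says that in some classes of groups this cannot be arranged.

*Proof of Proposition C.* Let $\Gamma$ be finitely generated, torsion-free and virtually nilpotent-by-abelian.

**Step 1. We pass to a finite-index subgroup with free abelian quotient.** There is a finite-index subgroup $\Gamma_1$, again finitely generated, with a nilpotent normal subgroup $N$ such that $\Gamma_1/N$ is abelian. It is finitely generated abelian, so some finite-index subgroup $\Gamma_2\supset N$ of $\Gamma_1$ has $\Gamma_2/N$ free abelian.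

**Step 2. We show that the upper central series $1=Z_0\le Z_1\le\cdots$ of $N$ has torsion-free factors.** The center $Z_1$ is torsion-free because $N$ is. Suppose $Z_i/Z_{i-1}$ is torsion-free, $i\ge1$, and let $x\in Z_{i+1}$ with $x^m\in Z_i$, $m\ge1$. For $y\in N$ we have $[x,y]\in Z_i$, which is central modulo $Z_{i-1}$, so $[x,y]^m\equiv[x^m,y]\equiv1$ modulo $Z_{i-1}$. As $Z_i/Z_{i-1}$ is torsion-free, $[x,y]\in Z_{i-1}$. This holds for all $y$, so $x\in Z_i$.

**Step 3. We assemble.** By Steps 1 and 2, $\Gamma_2$ has a finite subnormal series with torsion-free abelian factors. These are diffuse by Lemma 1(c), so $\Gamma_2$ is diffuse by repeated use of Lemma 1(d). Thus $\Gamma$ is virtually diffuse.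

**Step 4. We treat linear groups.** By the Lie–Kolchin–Mal'cev theorem, a virtually solvable linear group over a field has a finite-index subgroup that is triangularizable over the algebraic closure. In a group of upper triangular matrices the unipotent elements form a nilpotent normal subgroup with abelian quotient. So the group is virtually nilpotent-by-abelian, and Steps 1 to 3 apply. $\square$
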